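\title{Five edge-cards suffice to reconstruct a connected regular graph}

\begin{abstract}
The edge reconstruction number of a graph $G$ is the least number of edge-deleted subgraphs of $G$ that, suitably chosen, determine $G$ up to isomorphism. We prove that it is defined and at most $5$ for every finite simple connected $r$-regular graph with $r\ge3$. If the graph is walk-regular, for instance vertex-transitive, then any three edge-deleted subgraphs determine it, and three is best possible for this class. The proof compares the walk generating functions of the copies of $G$ that arise from a competing graph by moving one end of one edge.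
\end{abstract}

\section{The question and the results}

All graphs are finite and simple. For a graph $G$ and an edge $e$, the unlabeled graph $G-e$, which keeps all vertices and may be disconnected, is an \emph{edge-card} of $G$. The multiset of all edge-cards is the \emph{edge-deck} $\mathcal{ED}(G)$. A \emph{blocker} of a sub-multiset $S\subseteq\mathcal{ED}(G)$ is a graph $H$, connected or not, with $H\not\cong G$ and $S\subseteq\mathcal{ED}(H)$. If $S$ has no blocker, then $G$ is \emph{reconstructable from} $S$. If $G$ is reconstructable from $\mathcal{ED}(G)$, its \emph{edge reconstruction number} $\operatorname{ern}(G)$ is the least size of a sub-multiset from which $G$ is reconstructable. Thus $\operatorname{ern}(G)$ measures how many cards someone who knows $G$ must show in order to single out $G$ among all graphs.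

Let $R$ be the class of connected graphs that are $r$-regular for some $r\ge3$. The following question comes from \cite{Ross}: \emph{is there a constant $k$ such that $\operatorname{ern}(G)\le k$ for every $G\in R$ for which $\operatorname{ern}(G)$ is defined?}

We describe a sub-multiset of the deck by a set $S\subseteq E(G)$ of edges, distinct edges possibly giving isomorphic cards, and a \emph{blocker of $S$} is a blocker of these cards: a graph $H\not\cong G$ with distinct edges $\tilde e$ $(e\in S)$ such that $H-\tilde e\cong G-e$. A blocker of the whole deck is a blocker of every $S$. So if some $S$ has no blocker, then $\operatorname{ern}(G)$ is defined and at most $|S|$.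

One card suffices only for complete graphs: $K_{r+1}-e$ has a single non-edge, while for any other $G\in R$ we may add to $G-e$ a non-edge of $G$ and obtain a graph with a vertex of degree $r+1$. For two or more cards, a look at degrees shows that a blocker $H$ has one vertex $a$ of degree $r+1$ and one vertex $v$ of degree $r-1$, and that each card corresponds to a way of obtaining $G$ from $H$ by moving an edge from $a$ to $v$ (Lemma~\ref{lem:structure}). There are at most $r+1$ such moves, so $\operatorname{ern}(G)\le r+2$, a bound that grows with $r$. That many different moves all produce the same graph $G$ is a strong coincidence, and one would guess that a few well-chosen cards exclude it. On the other hand, in an edge-transitive graph all cards are isomorphic and there is nothing to choose, and two moves do produce the same edge-transitive graph for every even $r\ge4$ (Example~\ref{ex:cocktail}). The answer is yes, with $k=5$.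

\begin{theorem}\label{thm:five}
Every $G\in R$ has a set of at most $5$ edges whose edge-cards have no blocker. Hence $\operatorname{ern}(G)$ is defined and $\operatorname{ern}(G)\le5$ for every $G\in R$.
\end{theorem}

A graph is \emph{walk-regular} if, for each $j$, the number of closed walks of length $j$ starting at a vertex does not depend on the vertex. Vertex-transitive graphs are walk-regular, since automorphisms carry closed walks to closed walks.

\begin{theorem}\label{thm:three}
Let $G\in R$ be walk-regular. Then any three edge-cards of $G$ have no blocker, so $\operatorname{ern}(G)\le3$. This is sharp: $\operatorname{ern}(K_{2,2,\dots,2})=3$ for $m\ge3$ parts.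
\end{theorem}

Consequently $3\le\max_{G\in R}\operatorname{ern}(G)\le5$. We do not claim that $5$ is best possible.

The method is to count closed walks. Section~\ref{sec:triangles} does this by hand for triangles and finds three relations between the cards of a blocked set. Section~\ref{sec:resolvent} derives exact identities between walk generating functions. When $G$ is walk-regular they collapse to one identity of rational functions, which a comparison of poles rules out (Section~\ref{sec:walkregular}). Otherwise their leading terms give the three relations at the first walk length at which two vertices differ, and these orient the edges of $G$ along a height function (Section~\ref{sec:heights}). Two cases remain, and each uses five edges: four sloped edges and a flat one in Section~\ref{sec:constant}, and a basis of a subspace of a five-dimensional space in Section~\ref{sec:nonconstant}.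

From now on $G$ is connected and $r$-regular with $r\ge3$.

\section{What a blocker looks like}\label{sec:structure}

\begin{lemma}\label{lem:structure}
Let $S\subseteq E(G)$ with $|S|\ge2$, and let $H$ be a blocker of $S$. Then $H$ has a vertex $a$ of degree $r+1$ and a vertex $v$ of degree $r-1$, and all other degrees are $r$. There are distinct vertices $w_e\notin\{a,v\}$ $(e\in S)$, each adjacent to $a$ and not to $v$, and isomorphisms
\[
\varphi_e\colon G_e:=H-aw_e+vw_e\longrightarrow G\qquad\text{with}\qquad \varphi_e(vw_e)=e .
\]
\end{lemma}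

\begin{proof}
In a card $G-e$ call the two ends of $e$, which have degree $r-1$, \emph{deficient}; all other vertices have degree $r$. Fix $e\in S$ and consider the ends of $\tilde e$ in the card $H-\tilde e\cong G-e$. If both are deficient, then adding $\tilde e$ restores $G$, and $H\cong G$. If neither is, then $H$ has two vertices of degree $r+1$, joined by $\tilde e$. An edge whose deletion leaves maximum degree at most $r$ must contain both, so $\tilde e$ is the only such edge, contrary to $|S|\ge2$. Hence exactly one end of $\tilde e$ is deficient, and $H$ has the stated degrees.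

Every $\tilde e$ with $e\in S$ must contain $a$, say $\tilde e=aw_e$, and the $w_e$ are distinct because the $\tilde e$ are. The vertex $a$ has degree $r$ in $H-aw_e$, so $w_e$ is the deficient end; it has degree $r$ in $H$, and $w_e\ne v$. The deficient vertices of $H-aw_e$ are therefore $v$ and $w_e$. An isomorphism $H-aw_e\to G-e$ maps them to the ends of $e$, so they are non-adjacent, and the same map is an isomorphism $G_e\to G$ that sends $vw_e$ to $e$.
\end{proof}

Whenever a blocker $H$ of a set $S$ with $|S|\ge2$ is given, we fix $a,v,w_e,G_e,\varphi_e$ as in the lemma. For distinct $e,f\in S$ the edge $aw_f$ survives in $G_e$, and we put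
\[
f^e:=\varphi_e(aw_f)\in E(G).
\]
For fixed $e$ the edges $f^e$ $(f\in S\setminus\{e\})$ are distinct and share the end $\varphi_e(a)$. They need not lie in $S$. See Figure~\ref{fig:moves}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\begin{scope}
\draw[thick] (0,0.8)--(0.8,1.6)--(1.6,0.8);
\fill (0.8,1.6) circle (2pt) node[above]{$a$} (0.8,0) circle (2pt) node[below]{$v$} (0,0.8) circle (2pt) node[left]{$w_e$} (1.6,0.8) circle (2pt) node[right]{$w_f$};
\node at (0.8,-0.75){$H$};
\end{scope}
\begin{scope}[xshift=3.4cm]
\draw[thick] (0,0.8)--node[below left]{$e$}(0.8,0) (0.8,1.6)--node[above right]{$f^e$}(1.6,0.8);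
\fill (0.8,1.6) circle (2pt) node[above]{$a$} (0.8,0) circle (2pt) node[below]{$v$} (0,0.8) circle (2pt) node[left]{$w_e$} (1.6,0.8) circle (2pt) node[right]{$w_f$};
\node at (0.8,-0.75){$G_e$};
\end{scope}
\begin{scope}[xshift=6.8cm]
\draw[thick] (0,0.8)--node[above left]{$e^f$}(0.8,1.6) (0.8,0)--node[below right]{$f$}(1.6,0.8);
\fill (0.8,1.6) circle (2pt) node[above]{$a$} (0.8,0) circle (2pt) node[below]{$v$} (0,0.8) circle (2pt) node[left]{$w_e$} (1.6,0.8) circle (2pt) node[right]{$w_f$};
\node at (0.8,-0.75){$G_f$};
\end{scope}
\end{tikzpicture}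
\caption{A blocker $H$ of two edges $e,f$ of $G$, and the two copies $G_e,G_f$ of $G$ obtained by moving an edge from $a$ to $v$. Only edges between $\{a,v\}$ and $\{w_e,w_f\}$ are drawn; all other edges are the same in the three graphs. An edge is labeled by its image in $G$.}
\label{fig:moves}
\end{figure}

\begin{corollary}\label{cor:trivial}
No set of $r+2$ edges of $G$ has a blocker. In particular Theorem~\ref{thm:five} holds for $r=3$.
\end{corollary}

\begin{proof}
The vertices $w_e$ are distinct neighbors of $a$, so $|S|\le r+1$ if $S$ has a blocker. For $r=3$ the graph has at least $6$ edges, and any five of them have no blocker.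
\end{proof}

\begin{example}\label{ex:cocktail}
Let $G=K_{2,\dots,2}$ with $m\ge3$ parts, so that $r=2m-2$ and $\overline G=mK_2$. Deleting an edge of a graph adds an edge to its complement. Hence all cards of $G$ are isomorphic to one graph $D$ with $\overline D=P_4\cup(m-2)K_2$. Define $H$ on $2m$ vertices by $\overline H=P_3\cup K_1\cup(m-2)K_2$. Joining the $K_1$ to either end of the $P_3$ gives $\overline D$, so $D$ occurs twice in $\mathcal{ED}(H)$, while $H\not\cong G$. Thus $H$ blocks any one or two cards of $G$, and $\operatorname{ern}(G)\ge3$. Here $a$ is the $K_1$, $v$ is the center of the $P_3$, and the two moves use the ends of the $P_3$, which are the only vertices not adjacent to $v$ in $H$.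
\end{example}

\section{Counting triangles}\label{sec:triangles}

The graphs $G_e$ differ from $H$ and from each other in very few places, and all of them are isomorphic to $G$. Counting a small subgraph in two of them therefore relates two edges of $S$. For a graph $\Gamma$ let $\tau(\Gamma)$ be its number of triangles, and let $\tau_\Gamma(y)$ be the number of triangles through a vertex or edge $y$.

\begin{proposition}\label{prop:triangles}
Let $H$ be a blocker of $S$ and let $e,f\in S$ be distinct. Then
\begin{enumerate}
\item[(a)] $\tau_G(\varphi_ev)-\tau_G(e)=\tau_H(v)$, which does not depend on $e$;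
\item[(b)] $\tau_G(\varphi_ea)+\tau_G(\varphi_ev)$ does not depend on $e$;
\item[(c)] $\tau_G(\varphi_ew_f)-\tau_G(f^e)=\tau_G(\varphi_fw_f)-\tau_G(f)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The left side counts the triangles at $v$ in $G_e-vw_e=H-aw_e$. No triangle of $H$ at $v$ uses $aw_e$, because $v\not\sim w_e$ in $H$.

(b) No triangle of $G_e$ at $a$ uses $vw_e$, because $a\not\sim w_e$ in $G_e$. So $\tau_G(\varphi_ea)=\tau_H(a)-\tau_H(aw_e)$, and with (a) the sum equals $\tau_H(a)+\tau_H(v)+\tau_G(e)-\tau_H(aw_e)$. Counting all triangles of $H-aw_e$ in two ways gives $\tau_G(e)-\tau_H(aw_e)=\tau(G)-\tau(H)$.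

(c) The right side counts triangles at $w_f$ in $H-aw_f$, and the left side counts them in $G_e-aw_f=(H-aw_f)-aw_e+vw_e$. In both graphs $w_f$ is adjacent to neither $a$ nor $v$, so no triangle at $w_f$ uses $aw_e$ or $vw_e$.
\end{proof}

\begin{example}\label{ex:prism}
In the triangular prism every vertex lies on one triangle. The difference in (a) is $1-1=0$ for an edge of a triangle and $1-0=1$ for an edge joining the two triangles. A set consisting of one edge of each kind has no blocker, and since the prism is not complete, its edge reconstruction number is $2$.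
\end{example}

Relation (a) singles out an end of each edge of $S$, namely one at which the difference takes the common value. Relation (c) says that the new edge $f^e$, seen from the end away from $\varphi_e(a)$, looks like $f$ seen from its other end. Relation (b), the only one that uses a global count in $G$, locates the vertex $\varphi_e(a)$. When the number of triangles at a vertex is not constant, these are exactly the relations on which Sections~\ref{sec:heights} and \ref{sec:constant} are built. In a triangle-free graph they say nothing, and we must count longer closed walks. Such a walk may traverse the moved edge several times, so we let generating functions do the bookkeeping.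

\section{Identities between walk generating functions}\label{sec:resolvent}

Let $K=\mathbb R((z))$ be the field of formal Laurent series, and let $O(z^j)$ denote an element of $z^j\mathbb R[[z]]$. We use two facts. If $F=\alpha z^i+O(z^{i+1})$ and $F'=\alpha'z^j+O(z^{j+1})$ with $\alpha'\ne0$, then $F/F'=(\alpha/\alpha')z^{i-j}+O(z^{i-j+1})$. If $F^2=F'^2$ and $F,F'$ have the same nonzero leading term, then $F=F'$, since $F+F'\ne0$.

For a graph with adjacency matrix $A$, the matrix $M=(I-zA)^{-1}=\sum_jz^jA^j$ is symmetric, and $[z^j]M(p,q)$ is the number of walks of length $j$ from $p$ to $q$. We write $\chi_p$ for the unit vector of a vertex $p$ and $M(b,c)=b^\top Mc$ for vectors $b,c$, where a vertex may stand for its unit vector. For the graph $G$ itself put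
\[
\rho(p)=M(p,p)\quad(p\in V(G)),\qquad \mu(e)=M(p,q)\quad(e=pq\in E(G)).
\]
Then $G$ is walk-regular exactly when $\rho$ is constant.

Let $H$ be a blocker of $S$, $|S|\ge2$. Let $A_H$ and $A_e$ be the adjacency matrices of $H$ and $G_e$, and let $M_e=(I-zA_e)^{-1}$. Through $\varphi_e$ we have $M_e(y,y)=\rho(\varphi_ey)$, $M_e(v,w_e)=\mu(e)$ and $M_e(a,w_f)=\mu(f^e)$. Put $x=\chi_v-\chi_a$. Then $x^\top x=2$, $x^\top\chi_{w_e}=0$, and moving the edge means
\begin{equation}\label{eq:move}
A_e=A_H+x\chi_{w_e}^\top+\chi_{w_e}x^\top .
\end{equation}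
All perturbations involve the same vector $x$, and as bilinear forms they vanish on $x^\perp$. This suggests splitting $M_e$ into a part that lives on $x^\perp$, which should be common to all $e$, and a part of rank one. Put
\[
X_e=M_e(x,x)=2+O(z),\qquad k_e=zM_ex,\qquad N_e=M_e-X_e^{-1}M_exx^\top M_e ,
\]
and write $k_e(b)=b^\top k_e$.

\begin{lemma}\label{lem:common}
\begin{enumerate}
\item[(a)] $N_e$ is symmetric, $N_ex=0$, and for each vector $b$ the vector $N_eb$ is the unique $y$ with $x^\top y=0$ and $(I-zA_e)y-b\in Kx$. The matrix $N_e=:N$ does not depend on $e$.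
\item[(b)] $X_e=:X$ does not depend on $e$.
\item[(c)] Let $Z=z^2X$. For distinct $e,f\in S$ and $d=\chi_{w_e}-\chi_{w_f}$,
\[
k_e-k_f=ZNd\qquad\text{and}\qquad k_e(d)+k_f(d)=0 .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Symmetry and $N_ex=0$ follow from the definition; hence $x^\top N_eb=0$, and $(I-zA_e)N_eb=b-X_e^{-1}M_e(x,b)\,x$. If $y$ is the difference of two solutions, then $(I-zA_e)y=\sigma x$ with $\sigma\in K$, so $y=\sigma M_ex$ and $0=x^\top y=\sigma X_e$, which gives $\sigma=0$. If $x^\top y=0$, then $A_ey=A_Hy+(\chi_{w_e}^\top y)x$ by \eqref{eq:move}, so the second condition is equivalent to $(I-zA_H)y-b\in Kx$, in which $e$ does not occur.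

(b) Write $I-zA_e$ in a real orthonormal basis whose first vector is $x/\sqrt2$, and let $Q_e$ be the block left after deleting the first row and column. The first diagonal entry of the inverse is $X_e/2$, and by Cramer's rule it equals $\det Q_e/\det(I-zA_e)$. The entries of $Q_e$ have the form $y^\top(I-zA_e)y'$ with $y,y'\perp x$, and by \eqref{eq:move} they equal $y^\top(I-zA_H)y'$. The denominator does not depend on $e$ because $G_e\cong G$.

(c) We have $(I-zA_e)k_e=zx$, $x^\top k_e=zX$ and $A_e-A_f=xd^\top+dx^\top$. Hence $(I-zA_f)k_e=zx+zk_e(d)x+Zd$, and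
\[
(I-zA_f)(k_e-k_f)=Zd+zk_e(d)\,x .
\]
By (b), $x^\top(k_e-k_f)=0$, so (a) gives the first claim. Multiply the display on the left by $k_f^\top$. As $k_f^\top(I-zA_f)=zx^\top$, the left side becomes $0$, and the right side becomes $Zk_f(d)+Zk_e(d)$.
\end{proof}

Part (b) plays the role of the total triangle count in Proposition~\ref{prop:triangles}(b): it is the place where $G_e\cong G_f$ enters globally. Multiplying the definition of $N$ by $Z$ gives
\begin{equation}\label{eq:split}
ZM_e(b,c)=ZN(b,c)+k_e(b)\,k_e(c).
\end{equation}
We name the values of $k_e$ at the vertices involved, with signs that make all leading coefficients $1$: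
\[
g_e=k_e(v),\qquad \hat g_e=-k_e(a),\qquad \theta_e=k_e(w_e),\qquad \theta_{ef}=-k_e(w_f)\quad(e\ne f).
\]
Indeed $k_e(y)=z\,(M_e(v,y)-M_e(a,y))$, and in $G_e$ the vertex $w_e$ is adjacent to $v$ and not to $a$, while $w_f$ is adjacent to $a$ and not to $v$. Therefore
\begin{equation}\label{eq:leading}
Z=2z^2+O(z^3),\qquad g_e,\hat g_e=z+O(z^2),\qquad \theta_e,\theta_{ef}=z^2+O(z^3),
\end{equation}
and $g_e+\hat g_e=k_e(x)=zX$ does not depend on $e$.

\begin{proposition}\label{prop:identities}
There are $\omega,\nu,\xi\in K$ such that, for all distinct $e,f\in S$ and $d=\chi_{w_e}-\chi_{w_f}$,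
\begin{align}
Z\rho(\varphi_ew_e)+\omega&=(1+\theta_e)^2,\label{eq:R1}\\
Z\rho(\varphi_ev)-\nu=g_e^2,&\qquad Z\rho(\varphi_ea)-\nu=\hat g_e^2,\label{eq:R2}\\
Z\mu(e)+\xi&=g_e(1+\theta_e),\label{eq:R3}\\
Z\mu(f^e)+\xi&=g_f+\hat g_e\theta_{ef},\label{eq:R4}\\
Z\rho(\varphi_ew_f)+\omega&=1+2\theta_f+\theta_{ef}^2,\label{eq:R5}\\
\theta_{ef}-\theta_f&=\theta_{fe}-\theta_e,\label{eq:R6}\\
ZN(d,d)&=\theta_e+\theta_f+\theta_{ef}+\theta_{fe}.\label{eq:R7}
\end{align}
\end{proposition}

\begin{proof}
Write $N_{ef}=N(w_e,w_f)$. The second claim of Lemma~\ref{lem:common}(c) reads $\theta_e+\theta_{ef}-\theta_{fe}-\theta_f=0$, which is \eqref{eq:R6}. Evaluating $k_e-k_f=ZNd$ at $w_e$, and then exchanging $e$ and $f$, gives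
\[
\theta_e+\theta_{fe}=ZN_{ee}-ZN_{ef},\qquad \theta_f+\theta_{ef}=ZN_{ff}-ZN_{ef}.
\]
The sum is \eqref{eq:R7}. The difference, with \eqref{eq:R6}, is $ZN_{ee}-ZN_{ff}=2\theta_e-2\theta_f$, so $\omega:=1+2\theta_e-ZN_{ee}$ does not depend on $e$. By \eqref{eq:split}, $Z\rho(\varphi_ew_e)=ZN_{ee}+\theta_e^2$ and $Z\rho(\varphi_ew_f)=ZN_{ff}+\theta_{ef}^2$, which give \eqref{eq:R1} and \eqref{eq:R5}.

Since $Nx=0$ and $N$ is symmetric, $N(a,\cdot)=N(v,\cdot)$ and $N(a,a)=N(v,v)$. With $\nu:=ZN(v,v)$, \eqref{eq:split} gives \eqref{eq:R2}. Evaluating $k_e-k_f=ZNd$ at $v$ shows that $\xi:=g_e-ZN(v,w_e)$ does not depend on $e$. Then \eqref{eq:split} gives $Z\mu(e)=g_e-\xi+g_e\theta_e$ and $Z\mu(f^e)=ZN(v,w_f)+\hat g_e\theta_{ef}=g_f-\xi+\hat g_e\theta_{ef}$.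
\end{proof}

When the edges of $S$ are called $e_1,e_2,\dots$, we write $w_1,\theta_{12},\dots$ for $w_{e_1},\theta_{e_1e_2},\dots$.

\section{Walk-regular graphs}\label{sec:walkregular}

We recall the linear algebra that is needed. A real symmetric matrix $A$ has a decomposition $A=\sum_\lambda\lambda\Pi_\lambda$, where $\Pi_\lambda$ is the orthogonal projection onto the $\lambda$-eigenspace, $\sum_\lambda\Pi_\lambda=I$ and $\Pi_\lambda\Pi_{\lambda'}=0$ for $\lambda\ne\lambda'$. Each $\Pi_\lambda$ is a polynomial in $A$, by Lagrange interpolation at the eigenvalues, and $(I-zA)^{-1}=\sum_\lambda\Pi_\lambda/(1-\lambda z)$. A positive semidefinite matrix $P$ satisfies $P(p,q)^2\le P(p,p)P(q,q)$, and $b^\top Pb=0$ implies $Pb=0$. For a connected $r$-regular graph the $r$-eigenspace is spanned by the all-ones vector $\mathbf 1$.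

\begin{proof}[Proof of Theorem~\ref{thm:three}]
Let $\rho$ be constant, and suppose that $H$ is a blocker of $S=\{e_1,e_2,e_3\}$.

\emph{The identities collapse.} By \eqref{eq:R1} the squares $(1+\theta_i)^2$ are equal, and each $1+\theta_i$ has constant term $1$, so $\theta_1=\theta_2=\theta_3=:\theta$. Comparing \eqref{eq:R5} with \eqref{eq:R1} gives $\theta_{ij}^2=\theta^2$, and $\theta_{ij}=\theta$ by \eqref{eq:leading}. We look at $w_2$ and $w_3$ from inside $G_1$, where they play symmetric roles. For $d=\chi_{w_2}-\chi_{w_3}$ we have $k_1(d)=-\theta_{12}+\theta_{13}=0$, so \eqref{eq:split} and \eqref{eq:R7} give $ZM_1(d,d)=ZN(d,d)=4\theta$. Since $Z=z^2M_1(x,x)$ and $\theta=zM_1(x,w_1)$, this is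
\begin{equation}\label{eq:poles}
M_1(x,x)\,M_1(d,d)=\frac4z\,M_1(x,w_1).
\end{equation}
Both sides are rational functions of $z$, and rational functions with the same Laurent expansion are equal.

\emph{Poles.} Let $\Pi_\lambda$ be the spectral projections of $A_1$, so that $M_1(b,b)=\sum_\lambda\|\Pi_\lambda b\|^2/(1-\lambda z)$. At $z=1/\lambda$ with $\lambda\ne0$, the right side of \eqref{eq:poles} has at most a simple pole, while on the left $(1-\lambda z)^{-2}$ has coefficient $\|\Pi_\lambda x\|^2\|\Pi_\lambda d\|^2$. So this product is $0$. If $0$ is an eigenvalue, let $z\to\infty$: the left side tends to $\|\Pi_0x\|^2\|\Pi_0d\|^2$ and the right side to $0$. Thus for every eigenvalue $\lambda$ we have $\Pi_\lambda x=0$ or $\Pi_\lambda d=0$.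

\emph{A projection with constant diagonal.} Let $P$ be the sum of the $\Pi_\lambda$ with $\Pi_\lambda x\ne0$. Then $P$ and $I-P$ are orthogonal projections, $Px=x$ and $Pd=0$. Every power of $A_1$ has constant diagonal because $G_1\cong G$ is walk-regular, so the polynomial $P$ in $A_1$ has constant diagonal $\pi$. From $2=x^\top Px=2\pi-2P(v,a)$ we get $P(v,a)=\pi-1$, and semidefiniteness of $P$ gives $1-\pi\le\pi$. From $0=d^\top Pd=2\pi-2P(w_2,w_3)$ we get $P(w_2,w_3)=\pi$; the matrix $I-P$ has diagonal $1-\pi$ and entry $-\pi$ at $(w_2,w_3)$, so $\pi\le1-\pi$. Hence $\pi=\frac12$, and $b=\chi_{w_2}+\chi_{w_3}$ satisfies $b^\top(I-P)b=2(1-\pi)-2\pi=0$, that is, $Pb=b$.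

Since $G$ is connected, $\Pi_r$ projects onto the span of $\mathbf 1$, and $\mathbf 1^\top x=0$ gives $\Pi_rx=0$. So $\Pi_r$ is not a summand of $P$, and $P\mathbf 1=0$. Then $2=\mathbf 1^\top b=\mathbf 1^\top Pb=0$, a contradiction.

So any three edges have no blocker, and $\operatorname{ern}(G)\le3$. The graph $K_{2,\dots,2}$ is vertex-transitive, and Example~\ref{ex:cocktail} gives equality.
\end{proof}

The third edge is needed for $k_1(d)=0$. With two edges the only available difference is $d=\chi_{w_1}-\chi_{w_2}$, and $k_1(d)=\theta_1+\theta_{12}=2\theta\ne0$.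

\section{Heights, weights and slopes}\label{sec:heights}

By Corollary~\ref{cor:trivial} and Theorem~\ref{thm:three} it remains to prove Theorem~\ref{thm:five} when $r\ge4$ and $G$ is not walk-regular. We assume this, and we assume for contradiction:
\begin{equation}
\text{every set of at most $5$ edges of $G$ has a blocker.}\tag{$\star$}\label{eq:star}
\end{equation}

Let $\ell$ be least such that $\gamma(p):=[z^\ell]\rho(p)$ is not constant in $p$; the coefficients of $1,z,z^2$ are $1,0,r$, so $\ell\ge3$. Put $m(e)=[z^{\ell-1}]\mu(e)$, and for an end $p$ of $e$ put $\delta(p,e)=\gamma(p)-2m(e)$. For $\ell=3$ we have $\gamma(p)=2\tau_G(p)$ and $m(e)=\tau_G(e)$, and the next proposition reduces to the relations of Proposition~\ref{prop:triangles}.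

\begin{proposition}\label{prop:first}
Let $H$ be a blocker of $S$, $|S|\ge2$, and let $e,f\in S$ be distinct. Then
\begin{enumerate}
\item[(a)] $c_H:=\delta(\varphi_ev,e)$ does not depend on $e$;
\item[(b)] $\gamma(\varphi_ea)+\gamma(\varphi_ev)$ does not depend on $e$;
\item[(c)] $\delta(\varphi_ew_f,f^e)=\delta(\varphi_fw_f,f)$.
\end{enumerate}
\end{proposition}

\begin{proof}
By the minimality of $\ell$ and \eqref{eq:leading}, for all vertices $p,q$ of $G$,
\begin{equation}\label{eq:rhodiff}
Z(\rho(p)-\rho(q))=2z^{\ell+2}(\gamma(p)-\gamma(q))+O(z^{\ell+3}).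
\end{equation}
We subtract pairs of identities, obtain a difference of squares $F^2-F'^2$ given by \eqref{eq:rhodiff}, and divide by $F+F'$. From \eqref{eq:R2}, dividing by sums of the form $2z+O(z^2)$,
\begin{align*}
g_e-g_f&=z^{\ell+1}\bigl(\gamma(\varphi_ev)-\gamma(\varphi_fv)\bigr)+O(z^{\ell+2}),\\
\hat g_e-\hat g_f&=z^{\ell+1}\bigl(\gamma(\varphi_ea)-\gamma(\varphi_fa)\bigr)+O(z^{\ell+2}),\qquad \hat g_e-g_f=O(z^{\ell+1}).
\end{align*}
The first two left sides add up to $zX-zX=0$, which proves (b). From \eqref{eq:R1}, dividing by $2+\theta_e+\theta_f$, we get $\theta_e-\theta_f=O(z^{\ell+2})$. Now \eqref{eq:R3} gives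
\[
Z(\mu(e)-\mu(f))=(g_e-g_f)(1+\theta_e)+g_f(\theta_e-\theta_f)=z^{\ell+1}\bigl(\gamma(\varphi_ev)-\gamma(\varphi_fv)\bigr)+O(z^{\ell+2}).
\]
Dividing by $Z$ and taking the coefficient of $z^{\ell-1}$ gives $2m(e)-2m(f)=\gamma(\varphi_ev)-\gamma(\varphi_fv)$, which is (a).

Let $\varepsilon=\gamma(\varphi_ew_f)-\gamma(\varphi_fw_f)$. Subtracting \eqref{eq:R1} for $f$ from \eqref{eq:R5} gives $\theta_{ef}^2-\theta_f^2=2\varepsilon z^{\ell+2}+O(z^{\ell+3})$, and dividing by $\theta_{ef}+\theta_f=2z^2+O(z^3)$ gives $\theta_{ef}-\theta_f=\varepsilon z^\ell+O(z^{\ell+1})$. Subtracting \eqref{eq:R3} for $f$ from \eqref{eq:R4},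
\[
Z(\mu(f^e)-\mu(f))=\hat g_e(\theta_{ef}-\theta_f)+\theta_f(\hat g_e-g_f)=\varepsilon z^{\ell+1}+O(z^{\ell+2}).
\]
Dividing by $Z$ gives $2m(f^e)-2m(f)=\varepsilon$, which is (c).
\end{proof}

For $e=pq$ let $\Delta(e)=\{\delta(p,e),\delta(q,e)\}$, a set of one or two integers. Since $\varphi_ev$ is an end of $e$, part (a) gives $c_H\in\bigcap_{e\in S}\Delta(e)$. The number $c_H$ depends on the blocker, and different sets have different blockers. To compare them we need one value that serves for all edges.

\begin{lemma}\label{lem:helly}
The set $\mathcal C:=\bigcap_{e\in E(G)}\Delta(e)$ is not empty.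
\end{lemma}

\begin{proof}
Suppose it is empty. Take an edge $e$ and write $\Delta(e)=\{y_1,y_2\}$, possibly with $y_1=y_2$. There are edges $e',e''$ with $y_1\notin\Delta(e')$ and $y_2\notin\Delta(e'')$, and both differ from $e$. The set $\{e,e',e''\}$ has two or three elements, so by \eqref{eq:star} it has a blocker $H$, and $c_H\in\Delta(e)\cap\Delta(e')\cap\Delta(e'')=\emptyset$, which is absurd.
\end{proof}

Fix $c\in\mathcal C$; everything in the rest of this section holds for each such choice. The functions $\gamma$ and $m$ are tied in two ways. On every edge, $2m(e)+c$ is the value of $\gamma$ at one end. At every vertex, $M=I+zAM$ gives $\rho(p)=1+z\sum_{e\ni p}\mu(e)$, hence $\gamma(p)=\sum_{e\ni p}m(e)$. A shift makes both relations homogeneous. Put $c_0=rc/(r-2)$ and define the \emph{height} of a vertex and the \emph{weight} of an edge by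
\[
h(p)=\gamma(p)-c_0,\qquad t(e)=2m(e)+c-c_0 .
\]
Then $h$ is not constant and $h(p)-t(e)=\delta(p,e)-c$ for $p\in e$. So $t(pq)\in\{h(p),h(q)\}$ for every edge $pq$, and $\sum_{e\ni p}t(e)=2\gamma(p)+rc-rc_0=2h(p)+rc-(r-2)c_0$, that is,
\begin{equation}\label{eq:balance}
\sum_{e\ni p}t(e)=2h(p)\qquad\text{for every vertex }p .
\end{equation}
In particular, a vertex all of whose edges have weight $h(p)$ satisfies $rh(p)=2h(p)$, and it has height $0$ since $r>2$.

Call an edge \emph{flat} if $\gamma$ is equal at its two ends and \emph{sloped} otherwise, and let $U$ be the set of sloped edges; it does not depend on $c$. The \emph{tail} of $e\in U$ is the end $p$ with $h(p)=t(e)$, equivalently $\delta(p,e)=c$; the other end $s$ is the \emph{head}, and the \emph{slope} is $\eta(e)=h(s)-h(p)\ne0$, which may have either sign. Thus $\delta(s,e)=c+\eta(e)$, and $\Delta(e)=\{c,c+\eta(e)\}$ for sloped $e$, while $\Delta(e)=\{c\}$ for flat $e$.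

A blocker $H$ of $S$ is \emph{good} if $c_H=c$. Then $h(\varphi_ev)=t(e)$ for all $e\in S$, so $\varphi_ev$ is the tail and $\varphi_ew_e$ the head of every sloped $e\in S$. A set $S$ with $|S|\ge2$ is \emph{decisive} if it contains a flat edge or two sloped edges of different slopes. Then $\bigcap_{e\in S}\Delta(e)=\{c\}$, so every blocker of a decisive set is good. By Proposition~\ref{prop:first}(b), the number $\kappa_H:=h(\varphi_ea)+h(\varphi_ev)$ does not depend on $e\in S$. The next lemma is the tool of the rest of the proof: a good blocker produces new sloped edges, with a common tail, known weight and known slopes.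

\begin{lemma}\label{lem:L1}
Let $H$ be a good blocker of $S$, and let $e,f\in S$ be distinct with $f\in U$. Then $f^e$ is sloped, its tail is $\varphi_ea$, its head is $\varphi_ew_f$, and
\[
t(f^e)=h(\varphi_ea)=\kappa_H-t(e),\qquad \eta(f^e)=\eta(f).
\]
\end{lemma}

\begin{proof}
As $\varphi_fw_f$ is the head of $f$, Proposition~\ref{prop:first}(c) gives $\delta(\varphi_ew_f,f^e)=c+\eta(f)\ne c$. Since $c\in\Delta(f^e)$, the other end satisfies $\delta(\varphi_ea,f^e)=c$. So $f^e$ is sloped with the stated tail, head and slope, and $t(f^e)=h(\varphi_ea)=\kappa_H-h(\varphi_ev)=\kappa_H-t(e)$.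
\end{proof}

\begin{lemma}\label{lem:L2}
$|U|\ge r$.
\end{lemma}

\begin{proof}
Some vertex has height $h_0\ne0$. Let $Y$ be the vertex set of its component in the graph of flat edges; then $h=h_0$ on $Y$. No sloped edge has both ends in $Y$, and every edge leaving $Y$ is sloped. Every $p\in Y$ lies on a sloped edge, since otherwise all its edges have weight $h_0$ and \eqref{eq:balance} forces $h_0=0$. So $|U|\ge|Y|$, which settles the case $|Y|\ge r$. If $|Y|<r$, each vertex of $Y$ has at least $r+1-|Y|$ neighbors outside $Y$, and $|U|\ge|Y|(r+1-|Y|)=r+(|Y|-1)(r-|Y|)\ge r$.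
\end{proof}

The map $t(e)\mapsto\kappa_H-t(e)$ of Lemma~\ref{lem:L1} is a reflection with values among the weights of sloped edges. To determine $\kappa_H$ we put the extreme sloped edges into $S$. Let $T=\max_Ut$ and $B=\min_Ut$, and fix distinct edges $e_T,e_B\in U$ with $t(e_T)=T$ and $t(e_B)=B$; they exist since $|U|\ge2$. A change of $c$ shifts $t$ by a constant, so the same two edges serve for every $c\in\mathcal C$.

\begin{lemma}\label{lem:L34}
\begin{enumerate}
\item[(a)] If $H$ is a good blocker of a set $S$ containing $e_T$ and $e_B$, then $\kappa_H=T+B$.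
\item[(b)] $T>B$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Lemma~\ref{lem:L1} with $(e,f)=(e_T,e_B)$ and with $(e,f)=(e_B,e_T)$ shows that $\kappa_H-T$ and $\kappa_H-B$ are weights of sloped edges. Hence $\kappa_H-T\ge B$ and $\kappa_H-B\le T$.

(b) We first show that $t(e)\in[B,T]$ for every edge $e$. For sloped $e$ this is the definition. For flat $e$ the set $\{e_T,e_B,e\}$ is decisive and has a blocker $H$ by \eqref{eq:star}. By (a) and Lemma~\ref{lem:L1} with $f=e_T$, the number $T+B-t(e)$ lies in $[B,T]$, and so does $t(e)$. If $T=B$, then $t$ is constant, and $h$ is constant by \eqref{eq:balance}, which is false.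
\end{proof}

We now distinguish whether $\eta$ is constant on $U$ or not, and reach a contradiction in both cases.

\section{Constant slope}\label{sec:constant}

Suppose that $\eta$ is constant on $U$. Then heights and weights turn out to have one sign, and \eqref{eq:balance} allows at most two edges of extreme weight at a vertex of that height. Lemma~\ref{lem:L1} will produce three, from four sloped edges with a good blocker. This is where $r\ge4$ is used: by Lemma~\ref{lem:L2} there are distinct $u,u'\in U\setminus\{e_T,e_B\}$.

\emph{A good blocker.} If $G$ has a flat edge $e$, then $S=\{e_T,e_B,u,u',e\}$ is decisive, and it has a good blocker $H$ by \eqref{eq:star}. If $G$ has no flat edge, then $\Delta(e)=\{c,c+\eta\}$ for all $e$, so $\mathcal C=\{c,c+\eta\}$. Let $H$ be any blocker of $S=\{e_T,e_B,u,u'\}$. Then $c_H\in\mathcal C$; we replace $c$ by $c_H$ and redefine $h,t,T,B$, tails and slopes accordingly, so that $H$ is good. If $c$ has changed, all tails and heads are interchanged and the slope is the constant $-\eta$. In either case the slope is constant, $S$ contains $e_T,e_B,u,u'$,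 and $\kappa_H=T+B$ by Lemma~\ref{lem:L34}(a).

\emph{Positive slope.} Here $t(pq)=\min(h(p),h(q))$ for every edge. At a vertex of minimal height all edges have that height as weight, so the minimal height is $0$ by \eqref{eq:balance}, and $h,t\ge0$. As $G$ is connected and $h$ is not constant, some edge joins a vertex of height $0$ to a vertex of positive height. It is sloped of weight $0$, so $B=0<T$ and $\kappa_H=T$. By Lemma~\ref{lem:L1} with $e=e_B$, the vertex $\varphi_ea$ has height $T$ and lies on the three distinct edges $f^e$, $f\in\{e_T,u,u'\}$, each of weight $T$. Since $t\ge0$, \eqref{eq:balance} gives $2T\ge3T$, contradicting $T>0$.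

\emph{Negative slope.} Here $t(pq)=\max(h(p),h(q))$. At a vertex of maximal height all edges have that height as weight, so the maximal height is $0$ and $h,t\le0$. An edge joining a vertex of height $0$ to one of negative height exists by connectivity and is sloped of weight $0$, so $T=0>B$ and $\kappa_H=B$. By Lemma~\ref{lem:L1} with $e=e_T$, the vertex $\varphi_ea$ has height $B$ and lies on the three edges $f^e$, $f\in\{e_B,u,u'\}$, each of weight $B$. Since $t\le0$, \eqref{eq:balance} gives $2B\le3B$, contradicting $B<0$.

\section{Non-constant slope}\label{sec:nonconstant}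

Suppose that $\eta$ is not constant on $U$. We return from leading coefficients to the full series. If $H$ is a good blocker of $S$ and $e\in S$ is sloped with tail $p$ and head $s$, then $p=\varphi_ev$ and $s=\varphi_ew_e$, and eliminating $g_e$ and $\theta_e$ from \eqref{eq:R1}--\eqref{eq:R3} gives
\begin{equation}\label{eq:quadric}
(Z\rho(s)+\omega)(Z\rho(p)-\nu)=(Z\mu(e)+\xi)^2 .
\end{equation}
For the new edges $f^e$ all three factors are known from \eqref{eq:R2}, \eqref{eq:R4} and \eqref{eq:R5}, so \eqref{eq:quadric} for these edges would be a further constraint on $H$. The difficulty is that $f^e$ need not lie in $S$ and is known only after $H$ is given. The way out is that \eqref{eq:quadric} is linear in five quantities attached to the edge. For $e\in U$ with tail $p$ and head $s$ let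
\[
\Phi(e)=\bigl(\rho(p)\rho(s)-\mu(e)^2,\ \rho(p),\ \rho(s),\ \mu(e),\ 1\bigr)\in K^5 ,
\]
and let $\mathcal V$ be the span over $K$ of all $\Phi(e)$, $e\in U$. Expanding \eqref{eq:quadric} shows that it is equivalent to $L\cdot\Phi(e)=0$, where
\[
L=\bigl(Z^2,\ Z\omega,\ -Z\nu,\ -2Z\xi,\ -(\omega\nu+\xi^2)\bigr)
\]
is the same for all edges. So if $\Phi(S)$ spans $\mathcal V$, which at most five edges achieve, then \eqref{eq:quadric} holds for every sloped edge of $G$. We also want $S$ to contain three particular edges, which we find first.

\begin{lemma}\label{lem:triple}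
There are sloped edges $e_0,e_1,e_2$ such that $e_1,e_2$ have a common tail $q$ and $\eta(e_1)\ne\eta(e_2)$, and $\{t(e_0),h(q)\}=\{B,T\}$. The vectors $\Phi(e_0),\Phi(e_1),\Phi(e_2)$ are linearly independent.
\end{lemma}

\begin{proof}
We choose $u\in U\setminus\{e_T,e_B\}$ and write $\{e_T,e_B,u\}=\{e_0,f,u\}$ with $\eta(f)\ne\eta(u)$. If $\eta(e_T)\ne\eta(e_B)$, take any $u$, which exists by Lemma~\ref{lem:L2}, and let $f$ be one of $e_T,e_B$ whose slope differs from $\eta(u)$. If $\eta(e_T)=\eta(e_B)$, take $u$ of a different slope and $f=e_T$. In both cases $e_0\in\{e_T,e_B\}$ and the set is decisive. Let $H'$ be a blocker of it, so that $\kappa_{H'}=T+B$ by Lemma~\ref{lem:L34}(a). By Lemma~\ref{lem:L1}, the edges $e_1=f^{e_0}$ and $e_2=u^{e_0}$ are sloped with a common tail $q$ of height $T+B-t(e_0)$ and with slopes $\eta(f)\ne\eta(u)$. This proves the first statement.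

Let $q_1,q_2$ be the heads of $e_1,e_2$ and $p_0$ the tail of $e_0$. Then $h(q_1)\ne h(q_2)$, and $h(p_0)=t(e_0)\ne h(q)$ by Lemma~\ref{lem:L34}(b). Vertices of different heights have different $\rho$. Suppose $\alpha_0\Phi(e_0)+\alpha_1\Phi(e_1)+\alpha_2\Phi(e_2)=0$. The fifth and second coordinates give $\alpha_0+\alpha_1+\alpha_2=0$ and $\alpha_0\rho(p_0)+(\alpha_1+\alpha_2)\rho(q)=0$, so $\alpha_0(\rho(p_0)-\rho(q))=0$ and $\alpha_0=0$. Then $\alpha_2=-\alpha_1$, and the third coordinate gives $\alpha_1(\rho(q_1)-\rho(q_2))=0$, so $\alpha_1=0$.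
\end{proof}

Extend $\Phi(e_0),\Phi(e_1),\Phi(e_2)$ to a basis of $\mathcal V$ by further vectors $\Phi(e)$, and let $S\subseteq U$ be the set of edges used. Then $|S|\le5$, so $S$ has a blocker $H$ by \eqref{eq:star}. It is good because $\eta(e_1)\ne\eta(e_2)$ makes $S$ decisive, and \eqref{eq:quadric}, with the constants of $H$, holds for all sloped edges of $G$.

By Lemma~\ref{lem:L1}, the edge $\varphi_1(aw_2)$ is sloped with tail $\varphi_1a$ and head $\varphi_1w_2$, and $\varphi_2(aw_1)$ is sloped with tail $\varphi_2a$ and head $\varphi_2w_1$. Substituting \eqref{eq:R5}, \eqref{eq:R2} and \eqref{eq:R4} into \eqref{eq:quadric} for these two edges gives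
\[
(1+2\theta_2+\theta_{12}^2)\,\hat g_1^2=(g_2+\hat g_1\theta_{12})^2,\qquad(1+2\theta_1+\theta_{21}^2)\,\hat g_2^2=(g_1+\hat g_2\theta_{21})^2 .
\]
The common tail now simplifies these equations. Since $\varphi_1v=\varphi_2v=q$, \eqref{eq:R2} gives $g_1^2=g_2^2$, so $g_1=g_2=:g$ by \eqref{eq:leading}, and $\hat g_1=\hat g_2=zX-g=:\hat g$. Canceling the terms $\theta_{12}^2\hat g^2$ and $\theta_{21}^2\hat g^2$, we are left with
\[
(1+2\theta_2)\hat g^2=g^2+2g\hat g\,\theta_{12},\qquad(1+2\theta_1)\hat g^2=g^2+2g\hat g\,\theta_{21}.
\]
Subtracting, and using $\theta_{12}-\theta_{21}=\theta_2-\theta_1$ from \eqref{eq:R6}, we obtain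
\[
(\theta_2-\theta_1)\,\hat g\,(\hat g-g)=0 .
\]
Here $\hat g\ne0$ by \eqref{eq:leading}. The heads $\varphi_1w_1$ and $\varphi_2w_2$ of $e_1$ and $e_2$ have different heights, so \eqref{eq:R1} gives $(1+\theta_1)^2-(1+\theta_2)^2=Z(\rho(\varphi_1w_1)-\rho(\varphi_2w_2))\ne0$ and $\theta_1\ne\theta_2$. Hence $\hat g=g$, and \eqref{eq:R2} gives $\rho(\varphi_1a)=\rho(\varphi_1v)=\rho(q)$. Therefore $\kappa_H=h(\varphi_1a)+h(\varphi_1v)=2h(q)$.

The reflection $t\mapsto\kappa_H-t$ is thus centered at an endpoint of $[B,T]$, and it sends the other endpoint outside the interval. Precisely, Lemma~\ref{lem:L1} with $e=e_0$ and $f=e_1$ shows that $\kappa_H-t(e_0)$ is the weight of a sloped edge and so lies in $[B,T]$. But if $h(q)=T$ and $t(e_0)=B$, then $\kappa_H-t(e_0)=2T-B>T$, and if $h(q)=B$ and $t(e_0)=T$, then $\kappa_H-t(e_0)=2B-T<B$, both because $T>B$. This is a contradiction.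

\begin{proof}[Proof of Theorem~\ref{thm:five}]
For $r=3$ use Corollary~\ref{cor:trivial}, and for walk-regular $G$ use Theorem~\ref{thm:three}. If $r\ge4$ and $G$ is not walk-regular, assumption \eqref{eq:star} leads to a contradiction when $\eta$ is constant on $U$ (Section~\ref{sec:constant}) and when it is not (this section). So some set of at most five edges has no blocker, and $\operatorname{ern}(G)$ is defined and at most $5$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Ross} Michael S. Ross, \emph{2-Swappability and the Edge-Reconstruction Number of Regular Graphs}, arXiv:1503.01048 (2015).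
\end{thebibliography}
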